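\title{Amenable groups acting on CAT(0) spaces with no dimension to spare}

\begin{abstract}
Let an amenable group $G$ act properly by isometries on a proper CAT(0) space $X$ of finite dimension, and suppose that the cohomological dimension of $G$ equals $\dim X$. Fujiwara, Shioya and Yamagata asked whether $G$ must be virtually abelian. We show that the answer is yes when $\dim X\le 2$ and no in every dimension $n\ge 3$: the finitely generated metabelian group $\mathbb Z[1/6]\rtimes_{3/2}\mathbb Z$ has cohomological dimension $3$ and acts properly on a proper CAT(0) space of dimension $3$, and there are nilpotent counterexamples in every dimension $n\ge4$. With homological dimension in place of cohomological dimension the answer is yes in all dimensions: $\operatorname{hd}G=\dim X$ holds exactly when $G$ is torsion-free and acts cocompactly on an invariant flat of dimension $\dim X$. In particular the answer is yes for groups of type $FP$.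
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a discrete group acting by isometries on a metric space $X$, and write $B(x,r)=\{y\in X: d(x,y)\le r\}$. The action is \emph{proper} if for every $x\in X$ there is $r>0$ such that $\{g\in G: gB(x,r)\cap B(x,r)\ne\emptyset\}$ is finite. The space $X$ is \emph{proper} if its closed balls are compact. We write $\operatorname{cd}G$ and $\operatorname{hd}G$ for the cohomological and homological dimension of $G$ over $\mathbb Z$, and $\dim X$ for the covering dimension of $X$; the definitions are recalled in Section~\ref{sec:prelim}. A group is \emph{virtually abelian} if it has an abelian subgroup of finite index. The following question was posed by Fujiwara, Shioya and Yamagata~\cite{FSY}.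

\begin{quote}
\textbf{Question.} Suppose that an amenable group $G$ acts properly by isometries on a proper, finite-dimensional CAT(0) space $X$, and that $\operatorname{cd}G=\dim X$. Is $G$ virtually abelian?
\end{quote}

If $G$ acts freely and cellularly on a contractible complex of dimension $n$, the cellular chains form a free resolution of $\mathbb Z$ of length $n$, so $\operatorname{cd}G\le n$. The hypothesis $\operatorname{cd}G=\dim X$ therefore says that the space has no dimension to spare; the model is $\mathbb Z^n$ acting on Euclidean space $E^n$. An amenable group has few ways to act on $X$: by a theorem of Adams and Ballmann~\cite{AB} it preserves a flat, and is then virtually abelian, or it fixes a point $\xi$ at infinity. In the second case one expects the direction toward $\xi$ to be wasted. For instance, a torsion-free group that acts properly on real hyperbolic space $\mathbb H^n$ and preserves the horospheres at $\xi$ acts freely and properly on a horosphere, a copy of $\mathbb R^{n-1}$, so its cohomological dimension is at most $n-1$. Likewise the integral Heisenberg group acts properly on the complex hyperbolic plane, of dimension $4$,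 and has cohomological dimension $3$. One would guess that the wasted direction can be recovered only when it splits off as a Euclidean factor, and hence that the answer is yes.

This guess is correct for homological dimension and false for cohomological dimension. The two invariants can differ: $\mathbb Z[1/2]$ is an increasing union of infinite cyclic groups, and $\operatorname{hd}\mathbb Z[1/2]=1$ while $\operatorname{cd}\mathbb Z[1/2]=2$. The extra cohomological dimension records the infinite ascending chain of subgroups, and such a chain can be laid out along the direction toward $\xi$ (Example~\ref{ex:dyadic}).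

\begin{theorem}\label{thm:A}
\begin{enumerate}
\item[(1)] Let $G=\mathbb Z[1/6]\rtimes_{3/2}\mathbb Z$, where the generator $t$ of $\mathbb Z$ acts as multiplication by $3/2$. Then $G$ is finitely generated, metabelian and not virtually abelian, $\operatorname{cd}G=3$, and $G$ acts properly on a proper CAT(0) space of dimension $3$. For every $n\ge3$ the group $G\times\mathbb Z^{n-3}$ is a counterexample to the Question in dimension $n$.
\item[(2)] There is a nilpotent group $G$, not virtually abelian, with $\operatorname{cd}G=4$, which acts properly on a proper CAT(0) space of dimension $4$. For every $n\ge4$ the group $G\times\mathbb Z^{n-4}$ is a nilpotent counterexample in dimension $n$.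
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
Let $G$ be an amenable group acting properly on a proper CAT(0) space $X$ with $\dim X=n<\infty$. Then $\operatorname{hd}G=n$ if and only if $G$ is torsion-free and acts cocompactly on a $G$-invariant flat $E^n\subset X$. In that case $G$ is virtually $\mathbb Z^n$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $G$ be an amenable group acting properly on a proper CAT(0) space $X$ with $\operatorname{cd}G=\dim X=n<\infty$. Then $G$ is virtually abelian in each of the following cases:
\begin{enumerate}
\item[(i)] $G$ is of type $FP_n$;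
\item[(ii)] $n\ge1$, $G$ is of type $FP_{n-1}$, and $\mathbb ZG$ has no zero divisors;
\item[(iii)] $n\le2$.
\end{enumerate}
\end{theorem}

Case (i) covers the groups of type $FP$. The condition on $\mathbb ZG$ in (ii) holds for example when $G$ is elementary amenable, by a theorem of Kropholler, Linnell and Moody~\cite{KLM}, since $G$ is torsion-free here. In cases (i) and (ii) the proof shows that $\operatorname{hd}G=n$, so $G$ is a crystallographic group acting cocompactly on an $n$-dimensional flat of $X$. In (ii) one cannot replace $FP_{n-1}$ by $FP_{n-2}$ when $n=3$: the group of Theorem~\ref{thm:A}(1) is finitely generated, that is, of type $FP_1$, and its group ring has no zero divisors (Section~\ref{sec:cd3}).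

\begin{corollary}\label{cor:answer}
The Question has a positive answer in dimension $n$ exactly when $n\le2$. Every counterexample satisfies $\operatorname{hd}G=\dim X-1$.
\end{corollary}

\begin{proof}
The first statement combines Theorems~\ref{thm:A}(1) and~\ref{thm:C}(iii). A group acting properly on a proper space is countable (Lemma~\ref{lem:proper}), and countable groups satisfy $\operatorname{hd}G\le\operatorname{cd}G\le\operatorname{hd}G+1$. So $\operatorname{hd}G\in\{n-1,n\}$ when $\operatorname{cd}G=n$, and Theorem~\ref{thm:B} excludes $\operatorname{hd}G=n$ for a counterexample.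
\end{proof}

Section~\ref{sec:prelim} collects the standard facts that we use. The counterexamples rest on a fiber product of a CAT(0) space with a tree (Section~\ref{sec:mille}); we apply it first to ascending unions, which gives the nilpotent example (Section~\ref{sec:unions}), and then to $\mathbb Z[1/6]\rtimes\mathbb Z$ (Section~\ref{sec:fg}). Theorem~\ref{thm:B} is proved in Section~\ref{sec:B} and Theorem~\ref{thm:C} in Section~\ref{sec:C}; these two sections do not depend on the constructions, except that Theorem~\ref{thm:C}(ii) uses the two lemmas of Section~\ref{sec:ore}.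

\section{Preliminaries}\label{sec:prelim}

All actions on metric spaces are by isometries, and all spaces are separable metric spaces.

\subsection{Proper actions}

\begin{lemma}\label{lem:proper}
Let $G$ act on a proper metric space $X$. If the action is proper, then $\{g: gK\cap K\ne\emptyset\}$ is finite for every compact $K\subset X$; point stabilizers are finite and $G$ is countable. The action is proper if and only if $\{g: d(gx,x)\le R\}$ is finite for all $x\in X$ and $R>0$.
\end{lemma}

\begin{proof}
Suppose that there are distinct $g_i\in G$ and points $x_i\in K$ with $g_ix_i\in K$. After passing to a subsequence, $x_i\to x$ and $g_ix_i\to y$, so $g_ix\to y$. Let $r$ be as in the definition of properness at $x$. For a fixed large $j$ and all large $i$ we have $d(g_j^{-1}g_ix,x)=d(g_ix,g_jx)\le r$, which gives infinitely many $g$ with $gB(x,r)\cap B(x,r)\neq\emptyset$, a contradiction. Taking $K=B(x,R)$ shows that $\{g:d(gx,x)\le R\}$ is finite, and $G$ is the union of these sets for $R=1,2,\dots$. Conversely, $gB(x,r)\cap B(x,r)\ne\emptyset$ implies $d(gx,x)\le2r$.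
\end{proof}

Suppose now that $G$ is torsion-free and acts properly on the proper space $X$. Then the action is free. Let $\pi:X\to Y=X/G$ be the quotient map and put $d_Y(\pi x,\pi y)=\min_g d(x,gy)$; the minimum exists by Lemma~\ref{lem:proper}. Closed balls of $Y$ are images of closed balls of $X$, so $Y$ is proper. The function
\[
\operatorname{sys}(x)=\min_{g\ne1}d(x,gx)
\]
(equal to $\infty$ if $G=1$) is positive, $G$-invariant and $2$-Lipschitz, so it has a positive lower bound on $\pi^{-1}(K)$ for every compact $K\subset Y$. If $p,q\in B(x,\operatorname{sys}(x)/4)$ and $g\neq 1$, then $d(p,gq)\ge\operatorname{sys}(x)/2\ge d(p,q)$. Thus $\pi$ is isometric on these balls and is a covering map, and every compact $K\subset Y$ is a finite union of compact sets that $\pi$ identifies isometrically with subsets of $\pi^{-1}(K)$.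

\subsection{CAT(0) spaces}

A geodesic metric space is CAT(0) if, for every geodesic triangle, the distance between two points on its sides is at most the distance between the corresponding points of a Euclidean triangle with the same side lengths. Let $X$ be a complete CAT(0) space. A \emph{flat} is a closed convex subset isometric to some $E^j$, $j\ge0$.

\begin{enumerate}
\item[(C1)] Two points are joined by a unique geodesic. If $\gamma,\gamma'$ are geodesics parametrized with constant speed on the same interval, then $s\mapsto d(\gamma(s),\gamma'(s))$ is convex. Hence balls are convex, geodesics depend continuously on their endpoints, any two maps into $X$ are homotopic along geodesics, and $X$ is contractible.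
\item[(C2)] The nearest point projection onto a nonempty closed convex subset is well defined and $1$-Lipschitz.
\item[(C3)] Two geodesic rays $\gamma,\gamma'$ are \emph{asymptotic} if $d(\gamma(s),\gamma'(s))$ is bounded; $\partial X$ is the set of classes. For $x\in X$ and $\xi\in\partial X$ there is a unique ray $[x,\xi)$ from $x$ in the class $\xi$. Let $\varphi_s(x)$, $s\ge0$, be its point at distance $s$ from $x$; we call $\varphi_s$ the \emph{push toward $\xi$}. Then $\varphi_s\varphi_{s'}=\varphi_{s+s'}$. The function $s\mapsto d(\varphi_sx,\varphi_sy)$ is convex and bounded on $[0,\infty)$, hence nonincreasing, so $\varphi_s$ is $1$-Lipschitz and $(s,x)\mapsto\varphi_s(x)$ is continuous. An isometry fixing $\xi$ commutes with $\varphi_s$.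
\item[(C4)] For a ray $\gamma$ in the class $\xi$, the function $b(x)=\lim_{s\to\infty}\bigl(d(x,\gamma(s))-s\bigr)$ is convex and $1$-Lipschitz, and another ray in the class changes it by a constant. We call $b$, and its sum with any constant, a \emph{Busemann function} at $\xi$. It satisfies $b(\varphi_sx)=b(x)-s$. The \emph{horoballs} $\{b\le a\}$ are nonempty, closed and convex; the sets $\{b=a\}$ are the \emph{horospheres}. If $G$ fixes $\xi$, then $b(gx)=b(x)+\beta(g)$ for a homomorphism $\beta:G\to\mathbb R$.
\item[(C5)] A product $X_1\times X_2$ of CAT(0) spaces, with $d^2=d_1^2+d_2^2$, is CAT(0). The coordinates of a geodesic line in it are geodesic lines of constant speed or constant maps; so a coordinate that stays bounded along one end of the line is constant.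
\item[(C6)] (Parallel lines \cite[II.2.14]{BH}.) The union of all geodesic lines of $X$ with the same two endpoints $\eta,\zeta\in\partial X$ as a given line is convex and is isometric to a product $\mathbb R\times X'$, with $X'$ CAT(0), in which the given line is a fiber $\mathbb R\times\{x'\}$.
\item[(C7)] (Gluing \cite[II.11.1]{BH}.) Let $X_1,X_2$ be complete CAT(0) spaces and $A_i\subset X_i$ complete convex subsets identified by an isometry. On the glued space put $d(p,q)=\inf_{a}\bigl(d_1(p,a)+d_2(a,q)\bigr)$ for $p\in X_1$, $q\in X_2$, with $a$ in the common subset. The result is a complete CAT(0) space in which $X_1$ and $X_2$ are isometrically embedded.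
\item[(C8)] (Adams--Ballmann~\cite{AB}.) An amenable group acting on a proper CAT(0) space $X$ fixes a point of $\partial X$ or leaves a flat invariant.
\item[(C9)] (Bieberbach.) A discrete group of isometries of $E^m$ leaves invariant an affine subspace $E^j$ on which it acts cocompactly, and it has a subgroup of finite index isomorphic to $\mathbb Z^j$.
\end{enumerate}

\subsection{Covering dimension}

A space has $\dim\le m$ if every finite open cover has a finite open refinement in which every point lies in at most $m+1$ sets. A compact space of dimension at most $m$ thus has such covers by sets of arbitrarily small diameter. Dimension is monotone under inclusion, a nonempty $m$-manifold has dimension $m$, and a countable union of closed subsets of dimension at most $m$ has dimension at most $m$ (the \emph{countable sum theorem}).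

\subsection{Amenable groups}

We use that solvable groups are amenable, that subgroups of amenable groups are amenable, and that the free group of rank $2$ is not; so a free amenable group is trivial or infinite cyclic. We also use F{\o}lner's condition: if $G$ is amenable, $S\subset G$ is finite and $\varepsilon>0$, there is a finite nonempty $F\subset G$ with $|Fs\setminus F|\le\varepsilon|F|$ for all $s\in S$.

\subsection{Dimensions of groups}

Modules are left $\mathbb ZG$-modules; in $C\otimes_{\mathbb ZG}L$ the first factor is made a right module by $cg=g^{-1}c$. By definition $\operatorname{cd}G$ is the supremum of the $k$ with $H^k(G;L)\ne0$ for some $L$, and $\operatorname{hd}G$ is the supremum of the $k$ with $H_k(G;L)\ne0$ for some $L$. The group $G$ is of \emph{type $FP_m$} if $\mathbb Z$ has a projective resolution $P_*$ with $P_0,\dots,P_m$ finitely generated, and of \emph{type $FP$} if $\mathbb Z$ has a resolution of finite length by finitely generated projectives.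

\begin{enumerate}
\item[(H1)] $\operatorname{hd}G\le\operatorname{cd}G$, and $\operatorname{cd}G\le\operatorname{hd}G+1$ if $G$ is countable. Both dimensions are monotone under passage to subgroups. If either is finite, $G$ is torsion-free; if either is $0$, $G$ is trivial.
\item[(H2)] Let $0\to Q\to P_{m-1}\to\dots\to P_0\to\mathbb Z\to0$ be exact with the $P_i$ projective ($Q=\mathbb Z$ if $m=0$). Then $Q$ is projective if and only if $\operatorname{cd}G\le m$, and flat if and only if $\operatorname{hd}G\le m$. A finitely presented flat module is projective.
\item[(H3)] If $G$ is the fundamental group of a closed aspherical $m$-manifold, then $\operatorname{hd}G=\operatorname{cd}G=m$.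
\item[(H4)] (Wang sequences.) If $G=N\rtimes\langle t\rangle$ with $t$ of infinite order, there are exact sequences
\begin{gather*}
0\to H^{q-1}(N;L)_t\to H^q(G;L)\to H^q(N;L)^t\to0,\\
0\to H_{q}(N;L)_t\to H_q(G;L)\to H_{q-1}(N;L)^t\to0,
\end{gather*}
where the subscript and superscript $t$ denote the cokernel and kernel of $t-1$. Hence $\operatorname{cd}G\le\operatorname{cd}N+1$ and $\operatorname{hd}G\le\operatorname{hd}N+1$.
\item[(H5)] (Ascending unions.) Let $G=\bigcup_{i\ge0}G_i$ with $G_i\le G_{i+1}$. Homology commutes with the union, so $\operatorname{hd}G=\sup_i\operatorname{hd}G_i$. In cohomology there is the Milnor sequence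
\[
0\to{\varprojlim}^1H^{q-1}(G_i;L)\to H^q(G;L)\to\varprojlim H^q(G_i;L)\to0,
\]
so $\operatorname{cd}G\le\sup_i\operatorname{cd}G_i+1$. Here, for a tower $r_i:B_{i+1}\to B_i$, the group ${\varprojlim}^1B_i$ is the cokernel of the map $\prod B_i\to\prod B_i$, $(x_i)\mapsto(x_i-r_i(x_{i+1}))$.
\item[(H6)] (Stallings--Swan.) A group of cohomological dimension $1$ is free.
\end{enumerate}

Two consequences of (H4) and (H5) will be used more than once.

\begin{lemma}\label{lem:product}
Suppose that $G$ acts properly on a proper CAT(0) space $X$ which is a countable union of closed subsets homeomorphic to $\mathbb R^k$, and that $\operatorname{cd}G=k$. Then $G\times\mathbb Z^j$ acts properly on the proper CAT(0) space $X\times E^j$, and $\operatorname{cd}(G\times\mathbb Z^j)=\dim(X\times E^j)=k+j$.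
\end{lemma}

\begin{proof}
Let $\mathbb Z^j$ act on $E^j$ by translations. The product action is proper by Lemma~\ref{lem:proper}, and $\dim(X\times E^j)=k+j$ by the countable sum theorem. It remains to show that $\operatorname{cd}(\Lambda\times\mathbb Z)=m+1$ if $\operatorname{cd}\Lambda=m<\infty$. The upper bound is in (H4). Choose $L$ with $H^m(\Lambda;L)\ne0$ and let the generator $t$ of $\mathbb Z$ act trivially on $L$. Then $t$ acts trivially on $H^m(\Lambda;L)$, which therefore embeds in $H^{m+1}(\Lambda\times\mathbb Z;L)$.
\end{proof}

\begin{lemma}\label{lem:hd2}
Let $N\ne1$ be a countable group all of whose finitely generated subgroups are trivial or infinite cyclic, and let $G=N\rtimes\langle t\rangle$ with $t$ of infinite order. Then $\operatorname{hd}G=2$.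
\end{lemma}

\begin{proof}
The group $N$ is an ascending union of infinite cyclic groups. So it is abelian, $N\otimes\mathbb Q\cong\mathbb Q$, and $\operatorname{hd}N=1$ by (H5); hence $\operatorname{hd}G\le2$ by (H4). Conjugation by $t$ acts on $N\otimes\mathbb Q$ as multiplication by some $q\in\mathbb Q^*$. Let $L=\mathbb Q$, with $N$ acting trivially and $t$ acting as $q^{-1}$. Then $t$ acts on $H_1(N;L)=N\otimes L\cong\mathbb Q$ as $q\cdot q^{-1}=1$, and by (H4) the group $H_2(G;L)$ maps onto $H_1(N;L)^t=\mathbb Q\neq0$.
\end{proof}

\section{The millefeuille of a CAT(0) space and a tree}\label{sec:mille}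

A group that acts on a CAT(0) space $H$ with dense orbits, as $\mathbb Z[1/2]$ acts by translations on a horocycle of $\mathbb H^2$, may act properly on $H\times T$ for a suitable tree $T$, at the cost of one dimension. When the group fixes a point at infinity in both factors and shifts the two Busemann functions by the same amounts, the subset where the two functions agree is invariant and has the dimension of $H$. With the metric induced from the product there is no reason for it to be CAT(0). We give it another metric, in which it is a union of copies of $H$ glued along horoballs.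

Let $H$ be a proper CAT(0) space and $b$ a Busemann function at $\xi\in\partial H$. Let $T$ be a locally finite simplicial tree with all edges of the same length, let $\omega\in\partial T$ be an end such that every vertex lies on a line having $\omega$ as one end, and let $h$ be a Busemann function at $\omega$. For points $v,w\in T$ let $v\wedge w$ be the first common point of the rays $[v,\omega)$ and $[w,\omega)$, and call $v,w$ \emph{comparable} if $v\wedge w\in\{v,w\}$, that is, if one lies on the ray from the other to $\omega$. Put
\[
M=\{(x,v)\in H\times T:\ b(x)=h(v)\},
\]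
\[
d\bigl((x,v),(y,w)\bigr)=
\begin{cases}
d_H(x,y)&\text{if $v,w$ are comparable,}\\
\inf\{d_H(x,z)+d_H(z,y):\ b(z)\le h(v\wedge w)\}&\text{otherwise.}
\end{cases}
\]
We call $(M,d)$ the \emph{millefeuille} of $(H,b)$ and $(T,h)$; see Figure~\ref{fig:mille}. For $E\subset T$ let $M(E)$ be the part of $M$ over $E$. If $\ell$ is a line ending in $\omega$, then $h|_\ell$ is a bijection onto $\mathbb R$ and all points of $\ell$ are comparable, so the projection $M(\ell)\to H$ is an isometry. This is where we use that $T$ is covered by full lines.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]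
\fill[gray!20] (2.5,2) rectangle (7.5,3.6);
\draw[thick,->] (0,2) -- (0,3.6) node[above] {$\omega$};
\draw[thick] (-1,0) -- (0,2) -- (1,0);
\draw[dotted] (0,2) -- (7.5,2);
\draw[dotted] (-0.6,0.8) -- (3.5,0.8);
\draw[dotted] (0.35,1.3) -- (6.4,1.3);
\draw[thick] (3.5,0.8) .. controls (3.8,1.5) and (4.4,1.9) .. (5,2);
\draw[thick] (5,2) .. controls (5.6,1.9) and (6.1,1.7) .. (6.4,1.3);
\fill (0,2) circle (1.8pt) node[left] {$v\wedge w$};
\fill (-0.6,0.8) circle (1.8pt) node[left] {$v$};
\fill (0.35,1.3) circle (1.8pt) node[above right] {$w$};
\fill (3.5,0.8) circle (1.8pt) node[below] {$x$};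
\fill (6.4,1.3) circle (1.8pt) node[below] {$y$};
\fill (5,2) circle (1.8pt) node[above] {$z$};
\node at (5,3.1) {$b\le h(v\wedge w)$};
\node at (0,-0.4) {$T$};
\node at (5,-0.4) {$H$};
\end{tikzpicture}
\caption{A point of the millefeuille is a pair of points of $H$ and $T$ at the same height, where height is $-b$ in $H$ and $-h$ in $T$. If $v$ and $w$ lie on different branches of $T$, the distance from $(x,v)$ to $(y,w)$ is the infimum of the lengths of paths in $H$ from $x$ to $y$ that touch the shaded horoball.}
\label{fig:mille}
\end{figure}

\begin{lemma}\label{lem:mille}
The space $(M,d)$ is a proper CAT(0) space and a countable union of closed subspaces isometric to $H$; in particular $\dim M=\dim H$. The projections $M\to H$ and $M\to T$ are $1$-Lipschitz. If $\alpha\in\operatorname{Isom}(H)$ fixes $\xi$, $\tau\in\operatorname{Aut}(T)$ fixes $\omega$, and $b\circ\alpha=b+\kappa$, $h\circ\tau=h+\kappa$ with the same constant $\kappa$, then $(\alpha,\tau)$ acts on $M$ as an isometry.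
\end{lemma}

\begin{proof}
The tree $T$ has countably many vertices. A line through a vertex $v$ ending in $\omega$ contains the edge from $v$ toward $\omega$, and every edge is of this form. So $T$ is the union of a finite or infinite sequence of distinct lines $\ell_0,\ell_1,\dots$ ending in $\omega$. Put $T_k=\ell_0\cup\dots\cup\ell_k$ and $M_k=M(T_k)$. Two distinct lines ending in $\omega$ meet in a ray, so $T_k\cap\ell_{k+1}$ is a ray $[m',\omega)$, equal to $\ell_j\cap\ell_{k+1}$ for some $j\le k$.

\emph{Claim: $d$ is a complete CAT(0) metric on $M_k$.} For $k=0$ we have $M_0\cong H$. Assume the claim for $k$. The set $M([m',\omega))$ corresponds to the horoball $\{b\le h(m')\}$ both in $M(\ell_{k+1})\cong H$ and in $M(\ell_j)\cong H$. Since $M(\ell_j)$ is an isometrically embedded geodesic subspace of the uniquely geodesic space $M_k$, it is convex there. So $M([m',\omega))$ is complete and convex in $M_k$ and in $M(\ell_{k+1})$, and by (C7) the set $M_{k+1}=M_k\cup M(\ell_{k+1})$ carries a complete CAT(0) metric $d'$ that agrees with $d$ on both pieces. We must show $d'(p,q)=d(p,q)$ for $p=(x,v)$, $q=(y,w)$ with $v\in T_k\setminus\ell_{k+1}$ and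 $w\in\ell_{k+1}\setminus T_k$. Since $[v,\omega)\subset T_k$ and $[w,\omega)\subset\ell_{k+1}$, the points $v,w$ are not comparable, and $m=v\wedge w$ lies in $[m',\omega)$. By definition $d'(p,q)$ is the infimum of $d(p,a)+d_H(z,y)$ over $a=(z,u)$ with $u\in[m',\omega)$. If $u\in[m,\omega)$, then $u$ and $v$ are comparable and the term is $d_H(x,z)+d_H(z,y)$ with $b(z)\le h(m)$; every such $z$ occurs, so these are exactly the terms defining $d(p,q)$. If $u\in[m',m)$, then $u$ lies on $[w,\omega)$ strictly before $m$, so $u\wedge v=m\notin\{u,v\}$, and
\[
d(p,a)+d_H(z,y)=\inf_{b(z')\le h(m)}\bigl(d_H(x,z')+d_H(z',z)+d_H(z,y)\bigr)\ge d(p,q).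
\]
Hence $d'(p,q)=d(p,q)$, and the claim follows.

Any finite subset of $M$ lies in some $M_k$, so $d$ is a geodesic metric on $M$. Take a geodesic triangle in $M$ and two points on its sides, and choose $k$ such that the three vertices and the two points lie in $M_k$. A point $p$ on a side with endpoints $p_1,p_2$ satisfies $d(p_1,p)+d(p,p_2)=d(p_1,p_2)$, so it lies on the unique geodesic of $M_k$ from $p_1$ to $p_2$. The CAT(0) inequality in $M_k$ gives the CAT(0) inequality in $M$.

The projection to $H$ is $1$-Lipschitz by the triangle inequality in $H$. If $v,w$ are comparable, $d_T(v,w)=|h(v)-h(w)|=|b(x)-b(y)|\le d_H(x,y)$. Otherwise, with $m=v\wedge w$ and $b(z)\le h(m)$,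
\begin{align*}
d_T(v,w)&=\bigl(h(v)-h(m)\bigr)+\bigl(h(w)-h(m)\bigr)\\
&\le\bigl(b(x)-b(z)\bigr)+\bigl(b(y)-b(z)\bigr)\le d_H(x,z)+d_H(z,y).
\end{align*}
So the projection to $T$ is $1$-Lipschitz, and a closed ball of $M$ lies over a bounded subset of $T$. As $T$ is locally finite, this subset is covered by finitely many $\ell_j$, and the ball is a finite union of closed bounded subsets of copies of the proper space $H$. It is therefore compact. The subspaces $M(\ell_j)$ are complete, hence closed, and $\dim M=\dim H$ by the countable sum theorem.

Finally, $(\alpha,\tau)$ preserves $M$ because the two shifts are equal, $\tau(v\wedge w)=\tau v\wedge\tau w$, and $\alpha$ maps $\{b\le h(m)\}$ onto $\{b\le h(\tau m)\}$. So it preserves the formula for $d$.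
\end{proof}

All our trees arise in the following way. Let $T$ be a graph whose vertices carry a \emph{level} in $\mathbb Z$, whose edges join consecutive levels, in which every vertex has exactly one upper neighbor and a finite, nonzero number of lower neighbors, and in which any two upward paths eventually merge. Then $T$ is connected, and it has no circuit, because a lowest vertex of a circuit would have two upper neighbors. The upward paths define an end $\omega$, every vertex lies on a line ending in $\omega$, and if edges have length $\lambda$ then $h=-\lambda\cdot(\text{level})$ on vertices is a Busemann function at $\omega$. We call $T$ a \emph{leveled tree}.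

\begin{lemma}\label{lem:fix}
Let $\tau$ be an automorphism of a leveled tree that fixes $\omega$ and preserves $h$. If $d_T(\tau v,v)\le R$, then $\tau$ fixes every point of $[v,\omega)$ at distance at least $R$ from $v$.
\end{lemma}

\begin{proof}
The map $\tau$ sends $[v,\omega)$ to $[\tau v,\omega)$ and preserves $h$, which is injective on each ray. So it fixes the common part $[v\wedge\tau v,\omega)$ pointwise, and $d_T(v,v\wedge\tau v)\le d_T(v,\tau v)\le R$.
\end{proof}

\section{Ascending unions and the nilpotent example}\label{sec:unions}

\begin{proposition}\label{prop:union}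
Let $H,\xi,b$ be as in Section~\ref{sec:mille}, and let $G$ act on $H$, fixing $\xi$ and preserving $b$. Suppose that $G=\bigcup_{i\ge0}G_i$, where $G_i$ has finite index in $G_{i+1}$ and each $G_i$ acts properly on $H$. Then $G$ acts properly on a proper CAT(0) space $M$ that is a countable union of closed copies of $H$.
\end{proposition}

\begin{proof}
Put $G_i=G_0$ for $i<0$. Let $T$ have vertex set $\bigsqcup_{i\in\mathbb Z}G/G_i$, the cosets in $G/G_i$ having level $i$, with an edge of length $1$ from $gG_i$ to $gG_{i+1}$. The vertex $gG_i$ has one upper neighbor and $[G_i:G_{i-1}]$ lower neighbors, and the upward paths from $gG_i$ and $g'G_{i'}$ merge because $g^{-1}g'\in G_j$ for large $j$. So $T$ is a leveled tree, and $G$ acts on it preserving levels. By Lemma~\ref{lem:mille}, with $\kappa=0$, the group $G$ acts on the millefeuille $M$ of $H$ and $T$.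

Fix $(x,v)\in M$ and $R>0$, and a vertex $g_0G_j$ on $[v,\omega)$ at distance at least $R$ from $v$. If $g$ moves $(x,v)$ by at most $R$, then it moves $v$ and $x$ by at most $R$. By Lemma~\ref{lem:fix}, $g$ fixes $g_0G_j$, so $g\in g_0G_jg_0^{-1}\subset G_{j'}$ for some $j'$ that does not depend on $g$. Since $G_{j'}$ acts properly on $H$, there are finitely many such $g$, and Lemma~\ref{lem:proper} applies.
\end{proof}

\begin{lemma}\label{lem:lim1}
Let $G=\bigcup_{i\ge0}G_i$ with $[G_{i+1}:G_i]=2$. Suppose that $G$ acts on $\mathbb R^k$, $k\ge1$, by orientation-preserving homeomorphisms, and that the action of each $G_i$ is a covering action with compact quotient. Then $\operatorname{hd}G=k$ and $\operatorname{cd}G=k+1$.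
\end{lemma}

\begin{proof}
The quotients $V_i=G_i\backslash\mathbb R^k$ are closed aspherical manifolds with compatible orientations. By (H3) and (H5), $\operatorname{hd}G=k$ and $\operatorname{cd}G\le k+1$, and $H^{k+1}(G;\mathbb Z)\cong{\varprojlim}^1H^k(G_i;\mathbb Z)$. The restriction $H^k(G_{i+1};\mathbb Z)\to H^k(G_i;\mathbb Z)$ is induced by the covering $V_i\to V_{i+1}$ of degree $2$, so it is multiplication by $2$ on $\mathbb Z$. We must find an integer sequence $(y_i)$ not of the form $y_i=x_i-2x_{i+1}$. If $y_i=x_i-2x_{i+1}$, then $\sum_{i\le j}2^iy_i=x_0-2^{j+1}x_{j+1}$, so the series $\sum2^iy_i$ converges in the $2$-adic integers $\mathbb Z_2$ to the integer $x_0$. For $(y_i)=(1,0,1,0,\dots)$ it converges to $\sum_j4^j=-1/3$, which is not an integer. Hence $H^{k+1}(G;\mathbb Z)\ne0$.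
\end{proof}

\begin{example}\label{ex:dyadic}
Let $H=\mathbb H^2$ be the upper half plane, $\xi=\infty$ and $b(x+iy)=-\log y$. Let $G=\mathbb Z[1/2]$ act by $z\mapsto z+u$, and $G_i=2^{-i}\mathbb Z$. Proposition~\ref{prop:union} gives a proper action on a proper CAT(0) space $M$ of dimension $2$, and Lemma~\ref{lem:lim1}, applied to the action on $\mathbb R$ by translations, gives $\operatorname{cd}G=2$ and $\operatorname{hd}G=1$. The quotient $M/G$ can be seen directly. The group $G$ is transitive on the points of $T$ of a given height $s=-h$, with stabilizer $G_i$ for $s\in[i,i+1)$. So the slice of $M/G$ at height $s=\log y$ is the circle $\mathbb R/\mathbb Z$ for $s<1$, and $\mathbb R/2^{-i}\mathbb Z$ for $s\in[i,i+1)$, $i\ge1$. Thus $M/G$ is a stack of cylinders, the top of each attached to the bottom of the next by a double covering. Each $G_i$ is carried by a single circle, but no single circle carries $G$.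

Here $\operatorname{cd}G=\dim M$, yet $G$ does not act cocompactly on a plane, since it is not finitely generated. The group is abelian, so it does not answer the Question, but it shows that Theorem~\ref{thm:B} fails for $\operatorname{cd}$. To obtain a counterexample we need a space whose horospheres carry lattices that are not virtually abelian.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
Let $U=\mathbb R^3$ be the Heisenberg group, with product
\[
(p,q,r)(p',q',r')=(p+p',\,q+q',\,r+r'+pq').
\]
The complex hyperbolic plane $\mathbb{CH}^2$ is a proper CAT(0) space homeomorphic to $\mathbb R^4$. We use the standard fact that the unipotent radical of the stabilizer of a point $\xi\in\partial\mathbb{CH}^2$ is isomorphic to $U$, that it acts properly on $\mathbb{CH}^2$ as a topological group, and that it preserves the Busemann functions at $\xi$. In particular discrete subgroups of $U$ act properly.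

For $i\ge0$ let $G_i=\{(p,q,r): p,q\in\mathbb Z,\ r\in2^{-i}\mathbb Z\}$. It is closed under the product and under $(p,q,r)^{-1}=(-p,-q,pq-r)$, since $pq'$ and $pq$ are integers. It is discrete, the translates of $[0,1]^3$ by $G_0$ cover $U$, and $[G_{i+1}:G_i]=2$. Let $G=\bigcup_iG_i$. As a subgroup of $U$ it is nilpotent, hence amenable. A subgroup of finite index contains $(1,0,0)^k=(k,0,0)$ and $(0,1,0)^k=(0,k,0)$ for some $k\ge1$, and these do not commute: their products in the two orders are $(k,k,k^2)$ and $(k,k,0)$. So $G$ is not virtually abelian.

By Proposition~\ref{prop:union}, $G$ acts properly on a proper CAT(0) space $M$ that is a countable union of closed copies of $\mathbb{CH}^2$, so $\dim M=4$. Left multiplication on the connected group $U=\mathbb R^3$ preserves orientation, so Lemma~\ref{lem:lim1} gives $\operatorname{cd}G=4$. For $n\ge4$, Lemma~\ref{lem:product} applies to $G\times\mathbb Z^{n-4}$, which is nilpotent and is not virtually abelian because it contains $G$.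
\end{proof}

\section{A finitely generated example in dimension three}\label{sec:fg}

To descend to dimension $3$ we return to $\mathbb H^2$ and make Example~\ref{ex:dyadic} nonabelian by adjoining a dilation $t$. The first candidate is $\mathbb Z[1/2]\rtimes_2\mathbb Z$. It acts on $\mathbb H^2$ and on the tree of balls in $\mathbb Q_2$ described below, but $z\mapsto2z$ moves points of $\mathbb H^2$ toward the fixed point at infinity, while multiplication by $2$ shrinks $2$-adic balls and moves vertices away from the fixed end. The two shifts have opposite signs and Lemma~\ref{lem:mille} does not apply. No other construction gives dimension $2$ either: this group has $\operatorname{hd}=2$ by Lemma~\ref{lem:hd2}, and it is not virtually abelian, so Theorem~\ref{thm:B} forbids it. Multiplication by $3/2$, on the other hand, expands both $\mathbb R$ and $\mathbb Q_2$. It contracts $\mathbb Q_3$, whose tree we keep as a direct factor.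

Throughout this section $A=\mathbb Z[1/6]$, written additively, and $G=A\rtimes\langle t\rangle$ with $tut^{-1}=\frac32u$ for $u\in A$.

\begin{lemma}\label{lem:elem}
The group $G$ is metabelian, is generated by $t$ and $1\in A$, and is not virtually abelian. Moreover $\operatorname{cd}G\le3$.
\end{lemma}

\begin{proof}
Both $A$ and $G/A$ are abelian. The subgroup generated by $t$ and $1\in A$ contains $(3/2)^k=3^{2k}6^{-k}$ and $(2/3)^k=2^{2k}6^{-k}$, hence $6^{-k}$, since $3^{2k}$ and $2^{2k}$ are coprime; so it contains $A$. A subgroup of finite index contains some $t^k$ and some integer $m\in A$ with $k,m>0$, and their commutator is $((3/2)^k-1)m\ne0$. Finally $A=\bigcup_k6^{-k}\mathbb Z$, so $\operatorname{cd}A\le2$ by (H5) and $\operatorname{cd}G\le3$ by (H4).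
\end{proof}

\subsection{The space}

The element $ut^k$ acts on $\mathbb H^2$, $\mathbb Q_2$ and $\mathbb Q_3$ by the affine map $z\mapsto u+(3/2)^kz$. On $\mathbb H^2$, with $\xi=\infty$ and $b(x+iy)=-\log y$, we have $b\circ u=b$ and $b\circ t=b-\log\frac32$.

For $p=2,3$ let $T_p$ be the graph whose vertices are the balls $e+p^i\mathbb Z_p\subset\mathbb Q_p$, $i\in\mathbb Z$, the ball $e+p^i\mathbb Z_p$ having level $-i$ and being joined to $e+p^{i-1}\mathbb Z_p$. Each ball lies in one ball of the next level and contains $p$ balls of the previous level, and any two balls lie in a common ball; so $T_p$ is a leveled tree. Affine maps send balls to balls and preserve inclusions, so $G$ acts on $T_p$ fixing $\omega$, and $A$ preserves levels. Give the edges of $T_2$ length $\log\frac32$, so that $h(e+2^i\mathbb Z_2)=i\log\frac32$. Since $\frac32\cdot2^i\mathbb Z_2=2^{i-1}\mathbb Z_2$, we have $h\circ t=h-\log\frac32$, while $h\circ u=h$. The shifts of $b$ and $h$ agree, and by Lemma~\ref{lem:mille} the group $G$ acts on the millefeuille $M$ of $\mathbb H^2$ and $T_2$. Give the edges of $T_3$ length $1$ and put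
\[
X=M\times T_3 .
\]
This is a proper CAT(0) space and a countable union of closed copies of $\mathbb H^2\times\mathbb R$, so $\dim X=3$.

\begin{lemma}\label{lem:propX}
The action of $G$ on $X$ is proper.
\end{lemma}

\begin{proof}
Fix $x\in X$ and $R>0$, with coordinates $z\in\mathbb H^2$, $v_2\in T_2$, $v_3\in T_3$; the three projections are equivariant and $1$-Lipschitz. If $g=ut^k$ satisfies $d(gx,x)\le R$, then $|k|\log\frac32=|b(gz)-b(z)|\le R$, so finitely many $k$ occur. If $g,g'$ have the same $k$, then $g'g^{-1}\in A$ and $d(g'g^{-1}x,x)\le d(g^{-1}x,x)+d(g'x,x)\le2R$. So it suffices to show that finitely many $u\in A$ move $x$ by at most $2R$. For such $u$, the real number $|u|$ is bounded, because $d(z+u,z)\to\infty$ as $|u|\to\infty$. For $p=2,3$ fix a vertex $e_p+p^{j_p}\mathbb Z_p$ on $[v_p,\omega)$ at distance at least $2R$ from $v_p$. By Lemma~\ref{lem:fix} it is fixed by $u$, which means $u\in p^{j_p}\mathbb Z_p$. Hence $u$ lies in a bounded subset of $2^{j_2}3^{j_3}\mathbb Z\subset\mathbb R$.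
\end{proof}

\subsection{Projective modules over Ore domains}\label{sec:ore}

It remains to show $\operatorname{cd}G\geq3$. By Lemma~\ref{lem:hd2}, $\operatorname{hd}G=2$, so homology does not detect the third dimension; and the Milnor sequence is of no use, since a finitely generated group is not an ascending union of proper subgroups. What is infinite about $G$ is its set of relations. We show that $\operatorname{cd}G\le2$ would force the relations to be finitely generated as a module, and then that they are not.

A ring $R$ without zero divisors is a \emph{left Ore domain} if $Ra\cap Rb\ne0$ for all nonzero $a,b$. Such a ring embeds in a division ring $D$ in which any finitely many elements can be written $a^{-1}a_1,\dots,a^{-1}a_s$ with $a,a_i\in R$, $a\neq0$.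

\begin{lemma}[Tamari]\label{lem:tamari}
If $\Lambda$ is amenable and $\mathbb Z\Lambda$ has no zero divisors, then $\mathbb Z\Lambda$ is a left Ore domain.
\end{lemma}

\begin{proof}
Let $a,b\ne0$ and let $S$ be the union of their supports. By F{\o}lner's condition there is a finite nonempty $F\subset\Lambda$ with $|FS|<2|F|$. The homomorphism $(x,y)\mapsto xa-yb$ from $\mathbb Z^F\oplus\mathbb Z^F$ to $\mathbb Z^{FS}$ has nonzero kernel, so $xa=yb$ with $(x,y)\ne(0,0)$, and this common value is nonzero because there are no zero divisors.
\end{proof}

\begin{lemma}\label{lem:ore}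
Let $R$ be a left Ore domain. A projective submodule $P$ of a finitely generated free left $R$-module $R^r$ is finitely generated.
\end{lemma}

\begin{proof}
View $R^r$ inside $D^r$ and choose $p_1,\dots,p_s\in P$ forming a basis of the $D$-span of $P$. For $p\in P$, clearing denominators in $p=\sum d_ip_i$ gives $0\ne a\in R$ with $ap\in\sum Rp_i$. Write $P\oplus Q=F$ with $F$ free, fix a basis of $F$, and let $F_0$ be the span of the finitely many basis elements that occur in $p_1,\dots,p_s$. Then $ap\in F_0$. Since $F/F_0$ is free and $R$ has no zero divisors, $p\in F_0$. So $P\subset F_0$, and the projection $F\to P$ maps the finitely generated module $F_0$ onto $P$.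
\end{proof}

\subsection{The cohomological dimension is three}\label{sec:cd3}

The ring $\mathbb ZA$ is an ascending union of Laurent polynomial rings $\mathbb Z[x^{\pm1}]$, so it has no zero divisors. An element of $\mathbb ZG$ is a finite sum $\sum a_it^i$ with $a_i\in\mathbb ZA$, and the top term of a product is $a_it^i\cdot a'_jt^j=a_i\,(t^ia'_jt^{-i})\,t^{i+j}\neq0$. So $\mathbb ZG$ has no zero divisors, and it is a left Ore domain by Lemma~\ref{lem:tamari}.

To control the relations of $G$ we compare it with the finitely presented group
\[
\Gamma=\langle a,t\mid ta^2t^{-1}=a^3\rangle ,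
\]
an HNN extension of $\langle a\rangle\cong\mathbb Z$. Let $\rho:\Gamma\to G$ be given by $a\mapsto1\in A$, $t\mapsto t$; it is well defined since $\frac32\cdot2=3$, and onto by Lemma~\ref{lem:elem}. Let $K=\ker\rho$. The point is that multiplication by $6$ is an automorphism of $A$, while the corresponding endomorphism of $\Gamma$,
\[
\theta:\Gamma\to\Gamma,\qquad a\mapsto a^6,\quad t\mapsto t,
\]
is onto without being injective, and its iterates kill exactly $K$. It is well defined since $ta^{12}t^{-1}=a^{18}$.

\begin{lemma}\label{lem:K}
\begin{enumerate}
\item[(a)] $\theta^j(K)=K$ and $\ker\theta^j\subset K$ for all $j\ge0$.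
\item[(b)] $K=\bigcup_j\ker\theta^j$.
\item[(c)] $K$ is a nontrivial free group.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The image of $\theta$ contains $t$, $a^6$ and $ta^6t^{-1}=a^9$, hence $a^3$, hence $t^{-1}a^3t=a^2$, hence $a$. So $\theta$ is onto. Let $\alpha$ be the automorphism of $G$ that is multiplication by $6$ on $A$ and fixes $t$. Then $\rho\theta=\alpha\rho$, as one sees on $a$ and $t$, so $(\theta^j)^{-1}(K)=\ker(\rho\theta^j)=\ker(\alpha^j\rho)=K$. This contains $\ker\theta^j$, and $\theta^j(K)=K$ because $\theta^j$ is onto.

(b) Let $w\in K$. Its exponent sum in $t$ is $0$, so $w=\prod_it^{e_i}a^{n_i}t^{-e_i}$, and $\rho(w)=\sum_i(3/2)^{e_i}n_i=0$ in $A$. Choose $j\ge\max_i|e_i|$. The relation gives $ta^{2k}t^{-1}=a^{3k}$ and $t^{-1}a^{3k}t=a^{2k}$; since $6^jn_i$ is divisible by $2^{|e_i|}$ and by $3^{|e_i|}$, we may apply these $|e_i|$ times, and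
\[
\theta^j(w)=\prod_it^{e_i}a^{6^jn_i}t^{-e_i}=\prod_ia^{(3/2)^{e_i}6^jn_i}=a^{6^j\rho(w)}=1 .
\]

(c) Since $\rho(a^n)=n$, the normal subgroup $K$ meets every conjugate of $\langle a\rangle$ trivially. These conjugates are the vertex stabilizers of the Bass--Serre tree of $\Gamma$, so $K$ acts freely on a tree and is free. The commutator $w=a\cdot tat^{-1}\cdot a^{-1}\cdot ta^{-1}t^{-1}$ lies in $K$ because $A$ is abelian. By Britton's lemma, a word in $a,t$ that involves $t$ and represents $1$ contains a subword $ta^nt^{-1}$ with $2\mid n$ or $t^{-1}a^nt$ with $3\mid n$. The subwords of this shape in $w$ are $tat^{-1}$, $t^{-1}a^{-1}t$ and $ta^{-1}t^{-1}$, so $w\neq1$.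
\end{proof}

\begin{proposition}\label{prop:cd3}
$\operatorname{cd}G=3$.
\end{proposition}

\begin{proof}
Let $\Sigma$ be the presentation $2$-complex of $\Gamma$ and $\Sigma_K$ its covering with fundamental group $K$ and deck group $G$. Its cellular chain complex is $\mathbb ZG\xrightarrow{\partial_2}\mathbb ZG^2\xrightarrow{\partial_1}\mathbb ZG$. Put $Z_1=\ker\partial_1$. As $\Sigma_K$ is connected, $0\to Z_1\to\mathbb ZG^2\to\mathbb ZG\to\mathbb Z\to0$ is exact, and $Z_1/\operatorname{im}\partial_2=H_1(\Sigma_K)=K^{ab}$, with $G$ acting through conjugation in $\Gamma$.

Suppose $\operatorname{cd}G\le2$. Then $Z_1$ is projective by (H2), hence finitely generated by Lemma~\ref{lem:ore}, and so $K^{ab}$ is generated as a $\mathbb ZG$-module by the classes of finitely many elements of $K$. By Lemma~\ref{lem:K}(b) these elements lie in $\ker\theta^j$ for some $j$. As $\ker\theta^j$ is normal in $\Gamma$ and contained in $K$, its image in $K^{ab}$ is a submodule, hence all of $K^{ab}$; that is, $K=\ker\theta^j\cdot[K,K]$. Applying $\theta^j$ and using Lemma~\ref{lem:K}(a) we get $K=[K,K]$. A nontrivial free group is not perfect, which contradicts Lemma~\ref{lem:K}(c).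 So $\operatorname{cd}G\ge3$, and Lemma~\ref{lem:elem} gives equality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
Combine Lemmas~\ref{lem:elem} and~\ref{lem:propX} with Proposition~\ref{prop:cd3}. For $n\ge3$, Lemma~\ref{lem:product} applies to $G\times\mathbb Z^{n-3}$, which is finitely generated, metabelian, hence amenable, and not virtually abelian.
\end{proof}

\section{Homological dimension and invariant flats}\label{sec:B}

The proof of Theorem~\ref{thm:B} has to turn a nonzero class $c\in H_n(G;L)$ into a flat. The idea is visible for $n=1$. Let $X$ be a locally finite tree and $G=\mathbb Z$ act by a translation along an axis. Then $Y=X/G$ is a circle $S$ with trees attached; every cycle representing the generator of $H_1(Y)$ covers $S$, so the class has a well defined smallest carrier, and its preimage is the axis. Every self-map $f$ of $Y$ homotopic to the identity satisfies $f(S)\supset S$, and if $f$ is also $1$-Lipschitz it must map $S$ isometrically onto itself. Applied to the push toward an end of the axis, this says that the push is invertible on the axis.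

All of this fails when $X$ has a spare dimension. If $\mathbb Z$ acts on $\mathbb H^2$ by $z\mapsto z+1$, the generator of $H_1$ is carried by each of the disjoint circles $\{y=\text{const}\}/\mathbb Z$, and the push toward $\infty$ shrinks them. The hypothesis $n=\dim X$ is what makes the carrier unique.

In Sections~\ref{sec:nerve}--\ref{sec:rigid}, $G$ is a torsion-free group acting properly on a proper CAT(0) space $X$ with $\dim X=n$, and $\pi:X\to Y=X/G$ is as in Section~\ref{sec:prelim}. Amenability is not assumed. Compact subsets of $Y$ have dimension at most $n$ by the countable sum theorem.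

\subsection{Approximation by complexes}\label{sec:nerve}

Covering dimension is defined by open covers, and singular homology by simplices. The link between them is a map from a nerve back to $Y$, which geodesic convexity provides.

\begin{lemma}\label{lem:nerve}
Let $K_0\subset K\subset Y$ be compact, $\dim K\le m$, $\varepsilon>0$. There are a finite simplicial complex $\mathcal N$ with $\dim\mathcal N\le m$, a subcomplex $\mathcal N_0$, and maps $\mu:K\to\mathcal N$, $\nu:\mathcal N\to Y$ such that
\begin{enumerate}
\item[(a)] $\mu(K_0)\subset\mathcal N_0$, and every point of $\nu(\mathcal N_0)$ is at distance less than $\varepsilon$ from $K_0$;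
\item[(b)] there is a continuous $G$-equivariant map $\Psi:\pi^{-1}(K)\to X$ with $\pi\Psi=\nu\mu\pi$ and $d(x,\Psi x)<\varepsilon$ for all $x$.
\end{enumerate}
In particular, the geodesics from $x$ to $\Psi x$ project to a homotopy from the inclusion $K\hookrightarrow Y$ to $\nu\mu$ that moves each point by less than $\varepsilon$.
\end{lemma}

\begin{proof}
Choose $0<\delta<\varepsilon$ with $\operatorname{sys}>8\delta$ on $\pi^{-1}(K)$. Take a finite cover $\{V_j\}$ of $K$ by nonempty relatively open sets of diameter less than $\delta$, with every point in at most $m+1$ of them. Let $\mathcal N$ be its nerve: the vertices are the indices, and $\{j_0<\dots<j_k\}$ is a simplex if $\bigcap_iV_{j_i}\ne\emptyset$. Let $\mu$ be the map whose barycentric coordinates are a partition of unity subordinate to the cover, and let $\mathcal N_0$ consist of the simplices with $K_0\cap\bigcap_iV_{j_i}\ne\emptyset$. The point $\mu(y)$ lies in a simplex all of whose sets contain $y$, so $\mu(K_0)\subset\mathcal N_0$.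

Choose $v_j\in V_j$. Let $\sigma=\{j_0<\dots<j_k\}$ be a simplex, $w\in\bigcap_iV_{j_i}$, and $\tilde w$ a lift of $w$. Each $v_{j_i}$ has a lift $\tilde v_i$ with $d(\tilde v_i,\tilde w)<\delta$, and it is unique because distinct lifts are more than $8\delta$ apart. For another point $w'$, take the lift $\tilde w'$ with $d(\tilde w',\tilde v_0)<\delta$; the resulting lifts satisfy
\[
d(\tilde v_i,\tilde v_i')\le d(\tilde v_i,\tilde w)+d(\tilde w,\tilde v_0)+d(\tilde v_0,\tilde w')+d(\tilde w',\tilde v_i')<4\delta,
\]
so $\tilde v'_i=\tilde v_i$. Thus the tuple $(\tilde v_0,\dots,\tilde v_k)$ is determined by $\sigma$ up to the diagonal action of $G$, and the tuple of a face is the corresponding subtuple. Map $\sigma$ to $X$ by the iterated geodesic join: the point with barycentric coordinates $(s_0,\dots,s_k)$ goes to $\tilde v_k$ if $s_k=1$, and otherwise to the point at fraction $s_k$ of the geodesic that runs to $\tilde v_k$ from the image, already defined by induction on $k$, of $(s_0,\dots,s_{k-1})/(1-s_k)$. By (C1) the image lies in $B(\tilde w,\delta)$ and the map is continuous where $s_k<1$; it is continuous at $s_k=1$ since the distance to $\tilde v_k$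 is at most $2\delta(1-s_k)$. On a face $s_i=0$ it is the map defined by the subtuple, by induction on $k$. Its composite with $\pi$ does not depend on the choice of tuple, so these composites define $\nu:\mathcal N\to Y$. Taking $w\in K_0$ for a simplex of $\mathcal N_0$ gives (a).

For $x\in\pi^{-1}(K)$, take $w=\pi x$, $\tilde w=x$ and the simplex above that contains $\mu(\pi x)$: we find a lift $\Psi x\in B(x,\delta)$ of $\nu\mu(\pi x)$. If $p$ and $gp$ both lie in $B(x,2\delta)$, then $d(x,gx)\le d(x,gp)+d(gp,gx)\le4\delta$ and $g=1$; so $\pi$ is injective on $B(x,2\delta)$. Hence $\Psi x$ is unique and $\Psi$ is equivariant. For $x$ within $\delta/2$ of $x_0$, the point $\Psi x$ lies in the open ball of radius $2\delta$ about $x_0$, which $\pi$ maps homeomorphically onto an open set; so $\Psi$ is continuous.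
\end{proof}

Fix a $\mathbb ZG$-module $L$. If $G$ acts freely on a space $E$, the singular chain complex $C_*(E)$ consists of free $\mathbb ZG$-modules, and for an invariant subspace $E'$ the quotient $C_*(E)/C_*(E')$ is free as well. For $U'\subset U\subset Y$ put
\[
H_*(U,U';L)=H_*\bigl((C_*(\pi^{-1}U)/C_*(\pi^{-1}U'))\otimes_{\mathbb ZG}L\bigr),
\]
and $H_*(U;L)=H_*(U,\emptyset;L)$. This is homology with local coefficients. It has long exact sequences of pairs and Mayer--Vietoris sequences for open sets, every chain involves finitely many simplices of $Y$, and equivariantly homotopic equivariant maps induce the same homomorphism. Since $X$ is contractible, $C_*(X)$ is a free resolution of $\mathbb Z$ and $H_*(Y;L)=H_*(G;L)$.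

\begin{lemma}\label{lem:vanish}
For every open $U\subset Y$ and $q>n$ we have $H_q(Y,U;L)=0$. Hence $H_n(U;L)\to H_n(Y;L)$ is injective.
\end{lemma}

\begin{proof}
Let $z$ be a relative $q$-cycle. Let $K_0\subset U$ be the union of the images in $Y$ of the simplices of $\partial z$, and $K$ the union of $K_0$ and the images of the simplices of $z$. The class of $z$ comes from $H_q(K,K_0;L)$. Apply Lemma~\ref{lem:nerve} with $m=n$ and with $\varepsilon$ so small that the $\varepsilon$-neighborhood of $K_0$ lies in $U$. The geodesic homotopy from the inclusion to $\Psi$ is equivariant and keeps $\pi^{-1}(K_0)$ in $\pi^{-1}(U)$. Let $\tilde{\mathcal N}=\{(s,x)\in\mathcal N\times X:\nu(s)=\pi(x)\}$ be the pulled back covering and $\tilde{\mathcal N}_0$ its part over $\mathcal N_0$. Then $\Psi$ is the composite of the equivariant maps of pairs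
\[
(\pi^{-1}K,\pi^{-1}K_0)\to(\tilde{\mathcal N},\tilde{\mathcal N}_0)\to(X,\pi^{-1}U),\qquad x\mapsto(\mu\pi x,\Psi x)\mapsto\Psi x .
\]
The homology of $(C_*(\tilde{\mathcal N})/C_*(\tilde{\mathcal N}_0))\otimes_{\mathbb ZG}L$ can be computed from cellular chains, so it vanishes in degree $q>\dim\mathcal N$. Thus the class of $z$ is $0$. The last statement follows from the exact sequence of the pair $(Y,U)$.
\end{proof}

Taking $U=\emptyset$ shows that $\operatorname{hd}G\le\dim X$ in the present setting.

\subsection{The support of a top-dimensional class}\label{sec:support}

Fix $0\ne c\in H_n(Y;L)$. Say that an open set $U\subset Y$ \emph{carries} $c$ if $c$ lies in the image of $H_n(U;L)$, and let $\mathcal U$ be the family of these sets. An open set containing a member of $\mathcal U$ is in $\mathcal U$; the empty set is not in $\mathcal U$; and a bounded neighborhood $U_0$ of the simplices of a cycle representing $c$ is a member with compact closure.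

The family $\mathcal U$ is closed under finite intersections. Indeed, let $c_U\in H_n(U;L)$ and $c_V\in H_n(V;L)$ map to $c$. By Lemma~\ref{lem:vanish}, applied to $U\cup V$, they have the same image in $H_n(U\cup V;L)$, so by the Mayer--Vietoris sequence they come from a class in $H_n(U\cap V;L)$, which maps to $c$. This is the only place where $n=\dim X$ is used.

Define the \emph{support} of $c$ as $S=\bigcap_{U\in\mathcal U}\overline U$, and put $\tilde S=\pi^{-1}(S)$. The compact sets $\overline U\cap\overline{U_0}$ have the finite intersection property, so $S$ is compact and nonempty. Moreover, \emph{every open $O\supset S$ carries $c$}: the compact sets $(\overline U\cap\overline{U_0})\setminus O$ have empty intersection, so $U_0\cap U_1\cap\dots\cap U_r\subset O$ for some $U_1,\dots,U_r\in\mathcal U$.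

\begin{lemma}\label{lem:onto}
Let $F:X\to X$ be continuous and $G$-equivariant, with induced map $f:Y\to Y$. Then $S\subset f(S)$.
\end{lemma}

\begin{proof}
The geodesic homotopy from the identity to $F$ is equivariant, so $F_*c=c$. If $V\supset f(S)$ is open, then $f^{-1}(V)\supset S$ carries $c$, so $V$ carries $F_*c=c$, and $S\subset\overline V$. The compact set $f(S)$ is the intersection of the closures of its open neighborhoods.
\end{proof}

\subsection{Rigidity of the support}\label{sec:rigid}

\begin{lemma}\label{lem:rigid}
If $F:X\to X$ is $G$-equivariant and $1$-Lipschitz, then $F(\tilde S)=\tilde S$ and $d(Fx,Fy)=d(x,y)$ for all $x,y\in\tilde S$.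
\end{lemma}

On the compact space $S$ this is a recurrence argument. It does not lift directly, since $d_Y$ only sees short distances in $X$ and $\tilde S$ need not be connected by short paths; so we first lift the statement for short distances and then run the recurrence argument a second time, in $X$.

\begin{proof}
\emph{Step 1: $f|_S$ is an isometric bijection of $(S,d_Y)$.} The map $f$ is $1$-Lipschitz, since $d(Fx,gFy)=d(Fx,Fgy)\le d(x,gy)$. By Lemma~\ref{lem:onto} we can choose a map of sets $\sigma:S\to S$ with $f\sigma=\mathrm{id}$, and $\sigma$ does not decrease distances. Let $p,q\in S$ and $\varepsilon>0$. By compactness of $S\times S$ there are $k<l$ with $d_Y(\sigma^kp,\sigma^lp)<\varepsilon$ and $d_Y(\sigma^kq,\sigma^lq)<\varepsilon$. With $j=l-k\ge1$ this gives $d_Y(p,\sigma^jp)<\varepsilon$ and $d_Y(q,\sigma^jq)<\varepsilon$, hence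
\[
d_Y(\sigma p,\sigma q)\le d_Y(\sigma^jp,\sigma^jq)\le d_Y(p,q)+2\varepsilon .
\]
So $\sigma$ preserves distances. Its image is compact, and dense because $d_Y(p,\sigma^jp)<\varepsilon$; so $\sigma$ is onto and $f|_S=\sigma^{-1}$. It follows that $F(\tilde S)\subset\tilde S$. If $x\in\tilde S$, then $\pi x=\pi F(u)$ for some $u\in\tilde S$, so $x=gF(u)=F(gu)$ for some $g$; thus $F(\tilde S)=\tilde S$.

\emph{Step 2: short distances.} Choose $\delta>0$ with $\operatorname{sys}\ge2\delta$ on $\tilde S$. We claim that if $u,v\in\tilde S$, $k\ge0$ and $d(F^ku,F^kv)<\delta$, then $d(u,v)=d(F^ku,F^kv)$. By Step~1, $d_Y(\pi u,\pi v)=d_Y(\pi F^ku,\pi F^kv)<\delta$. Choose $g$ with $d(u,gv)=d_Y(\pi u,\pi v)$. Then $d(F^ku,gF^kv)\le d(u,gv)<\delta$, so $d(F^kv,gF^kv)<2\delta$ and $g=1$. Therefore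
\[
d(u,v)=d_Y(\pi F^ku,\pi F^kv)\le d(F^ku,F^kv)\le d(u,v).
\]

\emph{Step 3: all distances.} Let $x,y\in\tilde S$ and $0<\varepsilon<\delta$. Since $S$ is compact, there are $h_k\in G$ with $h_kF^kx$ in a fixed ball; as $d(F^kx,F^ky)\le d(x,y)$, the points $h_kF^ky$ stay in a fixed ball too. So there are $k<l$ with $d(h_kF^kx,h_lF^lx)<\varepsilon$ and $d(h_kF^ky,h_lF^ly)<\varepsilon$. Put $g=h_k^{-1}h_l$ and $j=l-k\geq1$. Then $d(F^kx,F^k(gF^jx))<\varepsilon$, so $d(x,gF^jx)<\varepsilon$ by Step~2, and the same holds with $y$ in place of $x$. Hence $d(x,y)\le2\varepsilon+d(F^jx,F^jy)\le2\varepsilon+d(Fx,Fy)$. Letting $\varepsilon\to0$ gives $d(x,y)\le d(Fx,Fy)$.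
\end{proof}

CAT(0) geometry supplies two kinds of equivariant $1$-Lipschitz maps: projections onto invariant convex sets and pushes toward fixed points at infinity.

\begin{lemma}\label{lem:lines}
\begin{enumerate}
\item[(a)] Every nonempty closed convex $G$-invariant subset $C\subset X$ contains $\tilde S$.
\item[(b)] If $G$ fixes $\zeta\in\partial X$, then through every $x\in\tilde S$ there is a geodesic line $\gamma_x\subset\tilde S$ with $\gamma_x(+\infty)=\zeta$. All these lines have the same endpoint $\eta=\gamma_x(-\infty)$, and $G$ fixes $\eta$.
\end{enumerate}
\end{lemma}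

\begin{proof}
(a) The projection $F$ onto $C$ is equivariant and $1$-Lipschitz by (C2), so $\tilde S=F(\tilde S)\subset C$.

(b) By (C3) and Lemma~\ref{lem:rigid}, the pushes $\varphi_s$ toward $\zeta$ restrict to isometric bijections of $\tilde S$ commuting with $G$. Setting $\varphi_{-s}=(\varphi_s|_{\tilde S})^{-1}$ extends them to an action of $\mathbb R$ on $\tilde S$ by isometries commuting with $G$. Put $\gamma_x(s)=\varphi_s(x)$ for $s\in\mathbb R$. For each $s_0$ and $s\ge s_0$ we have $\gamma_x(s)=\varphi_{s-s_0}(\gamma_x(s_0))$, so $\gamma_x|_{[s_0,\infty)}$ is the ray from $\gamma_x(s_0)$ to $\zeta$, and $\gamma_x$ is a geodesic line. Since $d(\gamma_x(s),\gamma_y(s))=d(x,y)$ for all $s$, the lines have the same endpoint $\eta$ at $-\infty$, and $g\gamma_x=\gamma_{gx}$ gives $g\eta=\eta$.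
\end{proof}

\subsection{Splitting off Euclidean factors}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $G$ is torsion-free and acts cocompactly on an invariant flat $E^n$, the action on the flat is free and proper, so $G$ is the fundamental group of a closed flat $n$-manifold and $\operatorname{hd}G=n$ by (H3).

Conversely, let $\operatorname{hd}G=n$. Then $G$ is torsion-free, and there are a module $L$ and a class $0\ne c\in H_n(G;L)=H_n(Y;L)$. Let $\tilde S$ be as above and let $X_0$ be the intersection of all closed convex subsets of $X$ containing $\tilde S$. It is closed, convex and $G$-invariant, and by Lemma~\ref{lem:lines}(a) it is \emph{minimal}: every nonempty closed convex $G$-invariant subset of $X_0$ equals $X_0$.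

A fixed point at infinity will produce a Euclidean factor of $X_0$, but it may be one that we already know. To find a new one we apply (C8) to the complementary factor. Let $k$ be maximal such that $X_0$ is isometric to a product $E^k\times Z$ on which each $g\in G$ acts as a product $(g_1,g_2)$ of isometries of the factors. The value $k=0$ is allowed, and $k\le\dim X=n$, so the maximum exists. The space $Z$ is isometric to a closed convex subset of $X$, so it is a proper CAT(0) space, and the amenable group $G$ acts on it. This action need not be proper, and (C8) does not require it. By (C8), $G$ fixes a point of $\partial Z$ or leaves a flat of $Z$ invariant.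

\emph{Case 1: $G$ fixes $\zeta\in\partial Z$.} A ray $r$ in $Z$ gives the rays $s\mapsto(e,r(s))$ in $X_0$, all asymptotic; in this way $\partial Z\subset\partial X$, compatibly with the actions of $G$. By Lemma~\ref{lem:lines}(b) there are lines in $\tilde S\subset X_0$ from a point $\eta$ to $\zeta$, and $G$ fixes $\eta$. Let $P$ be the union of all lines in $X_0$ from $\eta$ to $\zeta$. It is nonempty, $G$-invariant, and convex by (C6). It is closed: with $\varphi^\eta,\varphi^\zeta$ the pushes in $X_0$, a point $x$ lies in $P$ if and only if $d(\varphi^\eta_sx,\varphi^\zeta_{s'}x)=s+s'$ for all $s,s'\ge0$, and these maps are continuous. So $P=X_0$ by minimality.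

The $E^k$-coordinate of a line from $\eta$ to $\zeta$ is bounded along the end $\zeta$, hence constant by (C5). So the line is $\{e\}\times\gamma'$ with $\gamma'$ a line in $Z$; in particular $\eta\in\partial Z$, and every point of $Z$ lies on a line of $Z$ from $\eta$ to $\zeta$. By (C6), $Z=\mathbb R\times Z'$ with $\zeta$ the end $+\infty$ of the fibers $\mathbb R\times\{z'\}$ and $\eta$ the end $-\infty$, and by (C5) every line from $\eta$ to $\zeta$ is a fiber. So $G$ permutes the fibers. The Busemann function at $\zeta$ defined by the fiber through $z_0'$ is
\[
\lim_{s'\to\infty}\Bigl(\sqrt{(s'-s)^2+d(z',z'_0)^2}-s'\Bigr)=-s ,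
\]
and by (C4) each $g_2$ changes it by a constant. Hence $g_2(s,z')=(s+\tau_g,g'z')$ with $\tau_g\in\mathbb R$ and $g'$ an isometry of $Z'$. Then $X_0=E^{k+1}\times Z'$ with $G$ acting by product isometries, which contradicts the maximality of $k$.

\emph{Case 2: $G$ leaves a flat $\mathcal F\subset Z$ invariant.} Then $E^k\times\mathcal F$ is closed, convex and invariant, so $X_0=E^k\times\mathcal F\cong E^m$ for some $m$. The action of $G$ on $X_0$ is free and proper, so $G$ is a discrete group of isometries of $E^m$. By (C9) it acts cocompactly on an invariant affine subspace, which is $X_0$ by minimality, and it is virtually $\mathbb Z^m$. Then $E^m/G$ is a closed flat manifold and $m=\operatorname{hd}G=n$ by (H3).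
\end{proof}

\begin{remark}
Amenability enters only through (C8), and it cannot be dropped: the fundamental group of a closed hyperbolic surface acts properly on $\mathbb H^2$ with $\operatorname{hd}G=2$, and $\mathbb H^2$ contains no $2$-dimensional flat. The argument needs homology because cycles have compact support, and compactness of $S$ drives Lemma~\ref{lem:rigid}. A cohomology class coming from a ${\varprojlim}^1$ term, as in Example~\ref{ex:dyadic}, restricts to zero on every finitely generated subgroup.
\end{remark}

\section{Finiteness conditions and dimension two}\label{sec:C}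

Throughout this section $G$, $X$, $n$ are as in Theorem~\ref{thm:C}. Since $\operatorname{cd}G<\infty$, the group $G$ is torsion-free and acts freely. The strategy is to show $\operatorname{hd}G=n$ and apply Theorem~\ref{thm:B}, except when $G$ is visibly virtually abelian.

\subsection{Groups with finiteness properties}

\begin{proof}[Proof of Theorem~\ref{thm:C}(i)]
If $n=0$, then $G=1$. Let $n\ge1$ and let $P_*$ be a projective resolution of $\mathbb Z$ with $P_0,\dots,P_n$ finitely generated. Let $Q$ be the cokernel of $P_n\to P_{n-1}$; it is finitely presented, and the sequence $0\to Q\to P_{n-2}\to\dots\to P_0\to\mathbb Z\to0$ is exact ($Q=\mathbb Z$ if $n=1$). If $\operatorname{hd}G\le n-1$, then by (H2) $Q$ is flat, hence projective, hence $\operatorname{cd}G\le n-1$, a contradiction. So $\operatorname{hd}G=n$, and Theorem~\ref{thm:B} applies.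
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
By Lemma~\ref{lem:tamari}, $\mathbb ZG$ is a left Ore domain. Let $P_{n-1}\to\dots\to P_0\to\mathbb Z\to0$ be exact with the $P_i$ finitely generated projective, and let $P$ be the kernel of the map out of $P_{n-1}$. It is projective by (H2), and it is a submodule of $P_{n-1}$, hence of a finitely generated free module. By Lemma~\ref{lem:ore}, $P$ is finitely generated. So $G$ is of type $FP_n$, and (i) applies.
\end{proof}

\subsection{Horospheres have smaller dimension}

For $n=2$ there is no finiteness hypothesis, and we study the subgroup of $G$ that preserves the horospheres at a fixed point $\xi\in\partial X$. Let $b$ be a Busemann function at $\xi$ and $\varphi_s$ the push toward $\xi$. In $\mathbb H^n$ the push identifies a neighborhood of a horosphere with its product with an interval. In general $\varphi_s$ is not injective, since rays may merge as they do in a tree or a millefeuille, and we argue with cohomology.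

We use \v Cech cohomology with integer coefficients of compact pairs. It is homotopy invariant, has the exact sequence of a triple, and satisfies strong excision: $\check H^*(K\cup A',A')\cong\check H^*(K,K\cap A')$ for compact $K,A'$. If $\dim W\le m$, then $\check H^{q}(W,W')=0$ for $q>m$. \emph{Alexandroff's theorem} gives a converse: if $K$ is compact with $\dim K=m<\infty$, there is a closed $A\subset K$ with $\check H^m(K,A)\ne0$.

\begin{lemma}\label{lem:horo}
Let $X$ be a proper CAT(0) space with $1\le\dim X=n<\infty$. Every compact subset $K$ of a horosphere $\{b=a\}$ has $\dim K\le n-1$.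
\end{lemma}

\begin{proof}
Let $A\subset K$ be closed. Put $W=\bigcup_{0\le s\le1}\varphi_s(K)$ and $A'=\varphi_1(K)\cup\bigcup_{0\le s\le1}\varphi_s(A)$; both are compact. Since $b<a$ on $\varphi_s(K)$ for $s>0$, we have $A'\cap K=A$. The exact sequence of the triple $(W,K\cup A',A')$ and strong excision give
\[
\check H^n(W,A')\xrightarrow{\ j^*\ }\check H^n(K,A)\to\check H^{n+1}(W,K\cup A')=0,
\]
where $j:(K,A)\to(W,A')$ is the inclusion and the last group vanishes since $\dim W\le n$. So $j^*$ is onto. On the other hand, $\varphi_s$, $0\le s\le 1$, is a homotopy of maps of pairs $(K,A)\to(W,A')$ from $j$ to $\varphi_1$, and $\varphi_1(K)\subset A'$, so $j^*=0$. Hence $\check H^n(K,A)=0$ for every closed $A\subset K$. As $\dim K\le n$, Alexandroff's theorem gives $\dim K\le n-1$.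
\end{proof}

\subsection{Groups preserving the horospheres in dimension two}

A horosphere in a $2$-dimensional space need not be a graph, nor be simply connected, so we cannot conclude at once that a group acting on it is free; Example~\ref{ex:dyadic} shows that it need not be. But finitely many loops and discs can be pushed into one horosphere and then approximated by a graph. This handles finitely many relations at a time, and a rank argument then handles all of them.

\begin{lemma}\label{lem:free}
Let $X$ be a proper CAT(0) space of dimension $2$, and let $\Lambda$ be a finitely generated torsion-free group acting properly on $X$, fixing $\xi\in\partial X$ and preserving $b$. Then $\Lambda$ is free.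
\end{lemma}

\begin{proof}
Let $\rho:F_d\to\Lambda$ be a surjection from a free group of finite rank $d$. Put $Y=X/\Lambda$, so that $\pi_1(Y)=\Lambda$, and let $u:R_d\to Y$ be a map from the wedge of $d$ circles inducing $\rho$. We represent each $w\in F_d=\pi_1(R_d)$ by a loop $w:S^1\to R_d$; then $w\in\ker\rho$ if and only if $u\circ w$ extends over the disc. The function $b$ and the maps $\varphi_s$ descend to $Y$.

\emph{Claim: for every finite $\mathcal W\subset\ker\rho$ there is a surjection $q'$ from $F_d$ onto a free group with $\mathcal W\subset\ker q'\subset\ker\rho$.} For $w\in\mathcal W$ let $D_w:D^2\to Y$ extend $u\circ w$. Choose $a$ with $b\ge a$ on the images of $u$ and of all $D_w$, and define $\psi:\{b\ge a\}\to\{b=a\}$ on $Y$ by $\psi(y)=\varphi_{b(y)-a}(y)$. Then $u'=\psi u$ is homotopic to $u$ through the maps $\varphi_{s(b(u)-a)}(u)$, $0\le s\le1$, and $D'_w=\psi D_w$ extends $u'\circ w$. Let $K$ be the union of the images of $u'$ and the $D'_w$. It is compact, and it is a finite union of compact sets homeomorphic to subsets of the horosphere $\{b=a\}$ of $X$; so $\dim K\le1$ by Lemma~\ref{lem:horo}. Lemma~\ref{lem:nerve}, for the group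 $\Lambda$ and $K_0=\emptyset$, gives a finite graph $\mathcal N$ and maps $\mu:K\to\mathcal N$, $\nu:\mathcal N\to Y$ with $\nu\mu$ homotopic to the inclusion. Let $q'$ be the map from $F_d$ onto the image of $(\mu u')_*:F_d\to\pi_1(\mathcal N)$, a subgroup of a free group, hence free. For $w\in\mathcal W$ the map $\mu D_w'$ extends $\mu u'\circ w$ over the disc, so $q'(w)=1$. If $q'(w)=1$, then $\nu\mu u'\circ w$ extends over the disc, and it is homotopic to $u'\circ w$ and to $u\circ w$; so $w\in\ker\rho$. This proves the claim.

Among all surjections from $F_d$ onto free groups with kernel in $\ker\rho$, such as the identity, choose $q:F_d\to\Phi$ with $\Phi$ of minimal rank. Since $\Phi$ is finitely presented, $\ker q$ is the normal closure of a finite set $\mathcal W_0$. Suppose that $w\in\ker\rho\setminus\ker q$. The claim for $\mathcal W_0\cup\{w\}$ gives $q':F_d\to\Phi'$ with $\ker q\subset\ker q'\subset\ker\rho$, hence a surjection $\Phi\to\Phi'$ that kills $q(w)\ne1$. The rank of $\Phi'$ is at most that of $\Phi$, and by minimality the ranks are equal. Free groups of finite rank are Hopfian, that is, a surjection from such a group onto an isomorphic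 group is injective. This is a contradiction. So $\ker\rho=\ker q$ and $\Lambda\cong\Phi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(iii)]
If $n=0$, then $G=1$. If $n=1$, then $G$ is free by (H6), amenable and nontrivial, so $G\cong\mathbb Z$.

Let $n=2$. If $G$ leaves a flat invariant, it acts on it freely and properly, and it is virtually abelian by (C9). Otherwise, by (C8), $G$ fixes some $\xi\in\partial X$. Let $\beta:G\to\mathbb R$ be the homomorphism of (C4) and $N=\ker\beta$. By Lemma~\ref{lem:free}, every finitely generated subgroup of $N$ is free; being amenable, it is trivial or infinite cyclic. In particular $N$ is abelian. If $N=G$, then $G$ is abelian, and if $N=1$, then $G\cong\beta(G)\le\mathbb R$ is abelian. Otherwise choose $t\in G\setminus N$. Since $\beta(t^k)=k\beta(t)\ne0$ for $k\ne0$, the subgroup generated by $N$ and $t$ is $G_1=N\rtimes\langle t\rangle$ with $t$ of infinite order. The group $N$ is countable by Lemma~\ref{lem:proper}, so Lemma~\ref{lem:hd2} gives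
\[
2=\operatorname{hd}G_1\le\operatorname{hd}G\le\operatorname{cd}G=2=\dim X,
\]
and $G$ is virtually abelian by Theorem~\ref{thm:B}.
\end{proof}

The hypothesis $n=2$ was used twice: to make horospheres one-dimensional, and to make the group $N\rtimes\langle t\rangle$ reach the top homological dimension. The group $\mathbb Z[1/6]\rtimes_{3/2}\mathbb Z$ has exactly this form, and acting on a space of dimension $3$ it falls one homological dimension short.

\begin{thebibliography}{9}

\bibitem{AB}
Adams and Ballmann, \emph{Amenable isometry groups of Hadamard spaces}, Math. Ann. 312 (1998).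

\bibitem{BH}
Bridson and Haefliger, II.2.14 and II.11.1.

\bibitem{FSY}
Koji Fujiwara, Takashi Shioya and Saeko Yamagata, \emph{Parabolic isometries of CAT(0) spaces and CAT(0) dimensions}, arXiv:math/0308274 (2003).

\bibitem{KLM}
Kropholler, Linnell and Moody, 1988.

\end{thebibliography}
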